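# A countable space times a space of size $\omega_1$: when the product cannot be split

## 1. Splitting $\mathbb Q\times\mathbb Q$ by comparing indices

Enumerate the rationals injectively as $\mathbb Q=\{q_n:n<\omega\}$ and cut the plane $\mathbb Q\times\mathbb Q$ in two:
$$D_0=\{(q_m,q_n):m\le n\},\qquad D_1=\{(q_m,q_n):m>n\}.$$
These sets are disjoint, and both are dense. Let $U,W\subset\mathbb Q$ be nonempty and open. Fix any $q_m\in U$. Since $W$ is infinite, it contains some $q_n$ with $n\ge m$, so $D_0$ meets $U\times W$. Fix any $q_n\in W$. Since $U$ is infinite, it contains some $q_m$ with $m>n$, so $D_1$ meets $U\times W$.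

The argument used only that both factors are countable and that their nonempty open sets are infinite. Every countable crowded Hausdorff space has this property: a finite nonempty open set in a $T_1$ space consists of isolated points. Here is the vocabulary. All spaces are nonempty (for empty products there is nothing to prove).

**Definition.** For a cardinal $\kappa$, a space is *$\kappa$-resolvable* if it has $\kappa$-many pairwise disjoint dense subsets. *Resolvable* means $2$-resolvable, and *irresolvable* means not resolvable. A space is *crowded* if it has no isolated points. A space $X$ is *isodyne* if every nonempty open subset of $X$ has cardinality $|X|$. *Regular* includes $T_1$, so regular spaces are Hausdorff.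

The space $\mathbb Q$ is isodyne and resolvable (dyadic rationals against the rest). The disjoint sum of $\mathbb Q$ and $\mathbb R$ is crowded but not isodyne. For a crowded irresolvable space, take a nonprincipal ultrafilter $\mathcal U$ on $\omega$ and the topology $\{\emptyset\}\cup\mathcal U$. A set is dense if and only if it meets every member of $\mathcal U$, that is, if and only if it belongs to $\mathcal U$, and no two members of $\mathcal U$ are disjoint. This space is $T_1$ and isodyne of size $\omega$, but not Hausdorff.

If one factor is resolvable, say $X=E_0\sqcup E_1$ with both pieces dense, then $E_0\times Y$ and $E_1\times Y$ show that $X\times Y$ is resolvable. The example above shows more: a product may be resolvable for reasons that neither factor can see.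

Two facts are known in ZFC: the product of any two countable crowded Hausdorff spaces is $\omega$-resolvable, and the product of any two regular isodyne spaces of cardinality $\omega_1$ is $\omega$-resolvable. What about one factor of each size? The question comes from Anton Lipin, "Resolvability in products of spaces of small cardinality", arXiv:2512.00415 (2025). Does ZFC prove the following statement?

> (★) $X\times Y$ is resolvable whenever $X,Y$ are regular isodyne, $|X|=\omega$, $|Y|=\omega_1$.

## 2. Comparing against a function $r:Y\to\omega$

We first try to repeat the trick. Let $X=\{x_n:n<\omega\}$, enumerated injectively, have all nonempty open sets infinite, and let $|Y|=\omega_1$. The points of $Y$ cannot be indexed injectively by integers, but we may choose any function $r:Y\to\omega$ and put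
$$D_0=\{(x_n,y):n\le r(y)\},\qquad D_1=\{(x_n,y):n>r(y)\}. \tag{1}$$
The set $D_1$ is always dense: given $U\times W$, take any $y\in W$; the infinite set $U$ contains some $x_n$ with $n>r(y)$. For $D_0$ suppose also that $X$ is $T_1$. Then $D_0$ is dense if and only if $r$ is unbounded on every nonempty open $W\subset Y$. If it is, take $x_n\in U$ and then $y\in W$ with $r(y)\ge n$. If $r\le n$ on $W$, then $U=X\setminus\{x_0,\dots,x_n\}$ is open and nonempty, and $D_0$ misses $U\times W$.

Sometimes a good $r$ exists. Let $Y\subset\mathbb R$ be isodyne of size $\omega_1$, and let $\{B_k:k<\omega\}$ be a base of $Y$ of nonempty sets. Choose distinct points $y_{k,n}\in B_k$ $(k,n<\omega)$, which is possible since each $B_k$ is uncountable. Put $r(y_{k,n})=n$ and $r=0$ elsewhere. Then $r$ is unbounded on every nonempty open set, so $X\times Y$ is resolvable.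

The trick stops working exactly when $Y$ defeats every $r$. This happens, for instance, if whenever $Y$ is cut into countably many pieces, some piece has nonempty interior, for then every $r:Y\to\omega$ is constant on a nonempty open set. The following definition isolates such spaces, in a strong form that is convenient to work with.

**Definition.** A topology $\tau$ on a set $Y$ with $|Y|=\omega_1$ is *good* if, for $I=I_\tau=\{A\subset Y:\operatorname{int}A=\emptyset\}$,

- (G1) $I$ is closed under countable unions and contains all singletons;
- (G2) $Y\setminus N\in\tau$ for all $N\in I$.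

Some consequences are immediate. $I$ is closed under subsets, it contains all countable sets, and no nonempty open set is in $I$; so nonempty open sets are uncountable. A nonempty open subspace $O$ of a good space is good: it is uncountable, its ideal is $I\cap\mathcal P(O)$, and $O\setminus N=O\cap(Y\setminus N)$ is open for $N\in I$.

To see what the definition asks, drop the size requirement for a moment and let $\mathcal U$ be a nonprincipal ultrafilter closed under countable intersections on some set. In the topology $\{\emptyset\}\cup\mathcal U$ a set has empty interior if and only if its complement is in $\mathcal U$, so (G1) and (G2) hold. By contrast, the co-countable topology on $\omega_1$ is not good: $\omega_1$ is the union of two sets with uncountable complement, both of which have empty interior, so (G1) fails.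

## 3. The independence of (★)

**Answer.** No. More precisely, assuming Con(ZF+AD), the statement (★) is not provable in ZFC. It holds under CH, and some large-cardinal assumption is unavoidable for its failure.

**Theorem 1.** If ZF+AD is consistent, then so is ZFC + "there are zero-dimensional $T_2$ (hence regular) isodyne spaces $X,Y$ with $|X|=\omega$, $|Y|=\omega_1$, such that every $D\subset X\times Y$ contains or is disjoint from a nonempty open rectangle". For such $X,Y$ the product $X\times Y$ is irresolvable, so (★) fails.

The last sentence of the theorem is clear at once. If $D$ contains a nonempty open rectangle, its complement is not dense; if $D$ misses one, $D$ is not dense. So $D$ and its complement are never both dense.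

**Theorem 2 (ZFC).** If there is a Luzin set in $\omega^\omega$ (e.g. under CH), then $X\times Y$ is $\omega$-resolvable whenever $X$ is a countable space with all nonempty open sets infinite and $Y$ is a space with $|Y|=\omega_1$ and all nonempty open sets uncountable (no separation axioms needed).

**Theorem 3.** Consider the statements:

- (a) (★) fails;
- (b) there are spaces (no separation axioms) $X$, countable with all nonempty open sets infinite, and $Y$, isodyne of size $\omega_1$, with $X\times Y$ irresolvable;
- (c) there is a Baire irresolvable isodyne space of size $\omega_1$ (no separation axioms);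
- (d) there is a good topology on a set of size $\omega_1$.

In ZFC, (a)⇒(b)⇒(d)⇔(c), and (a)–(d) are equiconsistent over ZFC. Each of them implies that $\omega_1$ carries an $\omega_1$-complete $\omega_2$-saturated ideal, hence that $\omega_1$ is measurable in an inner model. So the hypothesis of Theorem 1 cannot be weakened to Con(ZFC), unless Con(ZFC) already implies the consistency of a measurable cardinal.

By Theorems 1 and 2, (★) is independent of ZFC, given Con(ZF+AD).

## 4. A Luzin set resolves every such product

**Definition.** A *Luzin set* in $\omega^\omega$ is an uncountable set that has countable intersection with every nowhere dense set.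

Under CH one is built in $\omega_1$ steps. List the closed nowhere dense subsets of $\omega^\omega$ as $\{C_\alpha:\alpha<\omega_1\}$. By the Baire category theorem choose $z_\alpha\notin\bigcup_{\beta\le\alpha}C_\beta\cup\{z_\beta:\beta<\alpha\}$. A nowhere dense set has closure $C_\beta$ for some $\beta$, so it contains only points $z_\alpha$ with $\alpha<\beta$.

**Proof of Theorem 2.** We replace the one number $r(y)$ by a whole function $\varphi_y:X\to\omega$. The space $X$ is countably infinite, so $\omega^X$ (with the product of discrete topologies) is homeomorphic to $\omega^\omega$, and we may take a Luzin set $L\subset\omega^X$. Choose distinct $\varphi_y\in L$ for $y\in Y$ and put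
$$E_k=\{(x,y):\varphi_y(x)=k\}\qquad(k<\omega).$$
These sets are pairwise disjoint. Let $U\subset X$ be nonempty and open, hence infinite. The set $\{\varphi\in\omega^X:\varphi(x)\ne k\text{ for all }x\in U\}$ is closed. It is nowhere dense, since a basic open set restricts only finitely many values, so some $x\in U$ is still free to receive the value $k$. Hence for all but countably many $y\in Y$ there is $x\in U$ with $\varphi_y(x)=k$. A nonempty open $W\subset Y$ is uncountable, so it contains such a $y$, and $E_k\cap(U\times W)\neq\emptyset$. Every $E_k$ is dense. ∎

If $X,Y$ are as in (★), they satisfy the hypotheses of Theorem 2. So (★) holds under CH.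

## 5. Irresolvable products produce good topologies

We now show that good topologies cannot be avoided: if a product as in (b) is irresolvable, then comparison against every $r$ fails on every open subset of some open $V\subset Y$, and this alone makes a good topology on $V$. A space is *Baire* if countable unions of nowhere dense sets have empty interior; an open subspace of a Baire space is Baire.

**Lemma 1.** Let $V$ be a space all of whose nonempty open subsets are irresolvable. Then every $A\subset V$ with empty interior is nowhere dense.

*Proof.* Otherwise the closure of $A$ contains a nonempty open $W'$, and $A\cap W'$ is dense in $W'$. Since $A$ has empty interior, $W'\setminus A$ is dense in $W'$ too. So $W'$ is resolvable, a contradiction. ∎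

**Lemma 2.** Let $V$ be a space with $|V|=\omega_1$ such that $I=\{A\subset V:\operatorname{int}A=\emptyset\}$ is closed under countable unions and contains all singletons. Then $\tau^*=\{O\setminus N:O\subset V\text{ open},\ N\in I\}$ is a good topology on $V$.

*Proof.* Finite intersections: $(O_1\setminus N_1)\cap(O_2\setminus N_2)=(O_1\cap O_2)\setminus(N_1\cup N_2)$. For unions, let $O_j\setminus N_j$ $(j\in J)$ be given, $O=\bigcup_jO_j$ and $M=O\setminus\bigcup_j(O_j\setminus N_j)$. If $M$ contained a nonempty open $W$, then $W\cap O_j\ne\emptyset$ for some $j$, and $W\cap O_j\subset M\cap O_j\subset N_j$, contradicting $N_j\in I$. So $M\in I$ and $\bigcup_j(O_j\setminus N_j)=O\setminus M\in\tau^*$. Also $\emptyset,V\in\tau^*$.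

We check that $I_{\tau^*}=I$. If $A\in I$ and $\emptyset\ne O\setminus N\subset A$ with $O$ open and $N\in I$, then the nonempty open set $O$ is contained in $A\cup N\in I$, a contradiction. So $A$ has empty $\tau^*$-interior. The other inclusion holds because $\tau^*$ refines the original topology. Now (G1) is the hypothesis, and (G2) holds by the definition of $\tau^*$. ∎

**(a)⇒(b).** In a countably infinite isodyne space all nonempty open sets are infinite.

**(b)⇒(d), step 1: an open set on which nothing can be resolved.** Let $X=\{x_n:n<\omega\}$ (injectively enumerated) and $Y$ be as in (b). Take a maximal disjoint family $\mathcal W$ of nonempty open $W\subset Y$ with $X\times W$ resolvable. If $\bigcup\mathcal W$ were dense in $Y$, we could take, for each $W\in\mathcal W$, two disjoint dense subsets of $X\times W$; the unions of the first and of the second choices would be disjoint and dense in $X\times Y$. So $V=Y\setminus\overline{\bigcup\mathcal W}$ is nonempty, and by maximality $X\times W$ is irresolvable for every nonempty open $W\subset V$. In particular each such $W$ is irresolvable, and Lemma 1 applies to $V$.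

**Step 2: the comparison trick gives countable completeness.** Let $N_n\subset V$ $(n<\omega)$ have empty interior, and suppose that a nonempty open $W\subset V$ satisfies $W\subset\bigcup_nN_n$. Put $r(y)=\min\{n:y\in N_n\}$ for $y\in W$, and define $D_0,D_1\subset X\times W$ by (1). Let $U\subset X$ and $W'\subset W$ be nonempty and open. As in Section 2, $D_1$ meets $U\times W'$. For $D_0$, take any $x_n\in U$. By Lemma 1 the set $\bigcup_{m<n}N_m$ is a finite union of nowhere dense sets, so it is nowhere dense, and there is $y\in W'\setminus\bigcup_{m<n}N_m$. Then $r(y)\ge n$ and $(x_n,y)\in D_0$. So $D_0,D_1$ are disjoint dense subsets of $X\times W$, a contradiction. Hence $I=\{A\subset V:\operatorname{int}A=\emptyset\}$ is closed under countable unions.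

**Step 3: conclusion.** Since $Y$ is isodyne, all nonempty open subsets of $V$ have size $\omega_1$. So $|V|=\omega_1$ and $I$ contains all singletons. By Lemma 2 there is a good topology on $V$. ∎

**(c)⇒(d).** Let $Y$ be as in (c). Take a maximal disjoint family of nonempty resolvable open sets. Its union is not dense, since otherwise $Y$ would be resolvable; so there is a nonempty open $V$ all of whose nonempty open subsets are irresolvable. By Lemma 1, sets with empty interior in $V$ are nowhere dense, and since $V$ is Baire, countable unions of them have empty interior. As in step 3, Lemma 2 applies. ∎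

**(d)⇒(c).** Let $(Y,\tau)$ be good. If $A$ and $Y\setminus A$ were both dense, both would have empty interior, so $Y\in I$ by (G1), which is false. So $Y$ is irresolvable. It is Baire: nowhere dense sets are in $I$, hence so are their countable unions. It is isodyne, since countable sets are in $I$. ∎

**Large cardinals.** An ideal is *$\omega_2$-saturated* if there is no family of $\omega_2$ positive sets (sets outside the ideal) whose pairwise intersections are in the ideal. Let $\tau$ be good. Then $I_\tau$ is a proper $\omega_1$-complete ideal containing all singletons. If the sets $A_i$ are positive with pairwise intersections in $I_\tau$, then the sets $\operatorname{int}A_i$ are nonempty, and pairwise disjoint since $\operatorname{int}A_i\cap\operatorname{int}A_j=\operatorname{int}(A_i\cap A_j)=\emptyset$. As $|Y|=\omega_1$, there are at most $\omega_1$ of them. So $I_\tau$ is $\omega_2$-saturated, and a bijection moves it to $\omega_1$. An $\omega_1$-complete $\omega_2$-saturated ideal on $\omega_1$ containing all singletons is precipitous, and if $\omega_1$ carries a precipitous ideal, then $\omega_1$ is measurable in an inner model; see Jech, *Set Theory*, 3rd ed., Ch. 22.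 By the implications above this applies to each of (a)–(d). ∎

What remains of Theorem 3 is the implication Con(d)⇒Con(a). It will come out of the proof of Theorem 1, which starts from a good topology and forces.

## 6. Good topologies from a dense nonstationary ideal

Let $\mathrm{NS}$ be the ideal of nonstationary subsets of $\omega_1$. Recall that it is closed under countable unions, and recall Fodor's theorem: a function $f$ with $f(y)<y$ on a stationary set is constant on a stationary subset.

**Definition.** $\mathrm{NS}$ is *$\omega_1$-dense* if there are stationary sets $B_i$ $(i<\omega_1)$ such that every stationary $A$ has some $B_i\setminus A$ nonstationary.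

By comparison, the ideal $\{\emptyset\}$ on $\omega_1$ is "$\omega_1$-dense", with the singletons as the $B_i$. For $\mathrm{NS}$ this is a strong hypothesis. It makes $\mathrm{NS}$ $\omega_2$-saturated: among $\omega_2$ stationary sets, two contain the same $B_i$ modulo $\mathrm{NS}$, so their intersection is stationary.

The only external input for Theorem 1 is Woodin's theorem (*The Axiom of Determinacy, Forcing Axioms, and the Nonstationary Ideal*, Ch. 6): if AD holds in $L(\mathbb R)$, then forcing with $\mathbb Q_{\max}$ over $L(\mathbb R)$ gives a model of ZFC in which $\mathrm{NS}$ is $\omega_1$-dense. In particular Con(ZF+AD) implies Con(ZFC + "$\mathrm{NS}$ is $\omega_1$-dense"), since $L(\mathbb R)$ of a model of ZF+AD satisfies AD and, by Kechris, DC.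

Two general facts first. The first is what makes good topologies useful.

**Lemma 3.** Let $(Y,\tau)$ be good, $Z\subset Y$, and let $\varphi_k$ $(k<\omega)$ be functions from $Z$ to second countable spaces. Then there is $N\in I$ such that all $\varphi_k$ are continuous on the open set $\operatorname{int}Z\setminus N$.

*Proof.* Let $N$ be the union of the sets $\varphi_k^{-1}(B)\setminus\operatorname{int}\varphi_k^{-1}(B)$ for $k<\omega$ and $B$ in a countable base of the target of $\varphi_k$. A set of the form $E\setminus\operatorname{int}E$ has empty interior, because an open subset of it is an open subset of $E$, hence contained in $\operatorname{int}E$. So $N\in I$ by (G1), and $\operatorname{int}Z\setminus N$ is open by (G2). On $\operatorname{int}Z\setminus N$ each $\varphi_k^{-1}(B)$ agrees with the open set $\operatorname{int}\varphi_k^{-1}(B)$. ∎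

**Lemma 4.** Let $(Y,\tau)\in V$ be good, $P$ ccc and $G\subset P$ generic. In $V[G]$ let $\bar I=\{A\subset Y:A\subset N\text{ for some }N\in I\}$, where $I$ is computed in $V$. Then $\bar I$ is closed under subsets and countable unions and contains all singletons. For $Z\in V$, $Z\in\bar I$ if and only if $Z\in I$. In particular $Y\notin\bar I$.

*Proof.* Let $A_n\subset N_n\in I$ with $\langle N_n:n<\omega\rangle\in V[G]$. By ccc, there are in $V$ countably many possible values in $I$ for each $N_n$, and the union of all these is a set in $I$ containing $\bigcup_nA_n$. If $Z\in V$ and $Z\subset N\in I$, then $Z\in I$, because $I$ is closed under subsets in $V$. ∎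

**Lemma 5.** If $\mathrm{NS}$ is $\omega_1$-dense, there is a good topology on a set of size $\omega_1$.

*Proof.* We would like to declare the sets $B_i$ and all complements of nonstationary sets open. The danger is that a finite intersection of $B_i$'s may be nonempty and nonstationary. We repair this by removing points.

**Step 1: the bad points form a nonstationary set.** For finite $a\subset\omega_1$ put $N_a=\bigcap_{i\in a}B_i$ if this is nonstationary, and $N_a=\emptyset$ otherwise (with $\bigcap_\emptyset=\omega_1$). Let $N=\{y<\omega_1:y\in N_a\text{ for some finite }a\subset y\}$. Suppose that $N$ is stationary, and choose such an $a(y)$ for $y\in N$. Since $N_\emptyset=\emptyset$, $a(y)\ne\emptyset$ and $\max a(y)<y$. By Fodor, $\max a(y)$ is constant on a stationary set. A countable ordinal has only countably many finite subsets, so $a(y)=a$ is constant on a stationary set. That set is contained in the nonstationary set $N_a$, a contradiction.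

**Step 2: the topology.** Let $Y=\omega_1\setminus N$ and $l(B_i)=(B_i\cap Y)\setminus(i+1)$, which equals $B_i$ modulo $\mathrm{NS}$. Let $\tau$ have as base the sets $\bigcap_{i\in a}l(B_i)\setminus M$ with $a$ finite and $M\in\mathrm{NS}$ (with $\bigcap_\emptyset=Y$); this family is closed under finite intersections. If $y\in\bigcap_{i\in a}l(B_i)$, then $i<y$ for all $i\in a$, so $a\subset y$; as $y\notin N$, $y\notin N_a$; since $y\in\bigcap_{i\in a}B_i$, this intersection must be stationary. So nonempty basic sets, and hence all nonempty open sets, are stationary.

**Step 3: goodness.** If $A\subset Y$ is stationary, pick $i$ with $B_i\setminus A\in\mathrm{NS}$. Then $l(B_i)\setminus(B_i\setminus A)$ is open, nonempty and contained in $A$. Together with step 2 this gives $I_\tau=\mathrm{NS}\cap\mathcal P(Y)$. So (G1) holds, and (G2) holds because $Y\setminus M$ is basic open for $M\in\mathrm{NS}$. ∎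

## 7. Making $2^\omega=2^{\omega_1}$ while keeping a good topology

Our forcing will need $2^\omega=2^{\omega_1}$. Adding Cohen reals achieves this, but it harms $\tau$. Suppose that $C\subset Y$ is Cohen generic, that is, given by a generic for finite partial functions $Y\to2$. By density neither $C$ nor $Y\setminus C$ contains an infinite set from $V$, so neither contains a nonempty member of $\tau$. Two sets with empty interior now cover $Y$: in $V[C]$ the topology generated by $\tau$ is no longer good. The cure is to declare enough generic sets open.

**Lemma 6.** Let $\tau$ be good on $Y$ and $\kappa=2^{\omega_1}$. In $V[c]$, with $c:\kappa\to2$ generic for $\mathrm{Fn}(\kappa,2)$ (finite partial functions), we have $2^\omega=2^{\omega_1}=\kappa$ and there is a good topology on $Y$.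

*Proof.* The forcing is ccc and $\kappa^{\omega_1}=\kappa$, so there are at most $\kappa$ nice names for subsets of $\omega_1$; and $\kappa$ distinct reals are added. This gives the arithmetic.

**Step 1: the new open sets.** In $V$ enumerate all functions $Y\to\kappa$ as $\{\xi_i:i<\mu\}$, with an ordinal $\mu\ge\kappa$, so that $\xi_\zeta$ is constant with value $\zeta$ for $\zeta<\kappa$. For $O\in\tau$ nonempty and $a\subset\mu$ finite, call $(O,a)$ *normal* if
$$\{z\in O:\xi_k(z)=\xi_i(z)\}\in I\quad\text{for all }i\in a\text{ and }k<i.$$
For instance, $(O,\{\zeta\})$ with $\zeta<\kappa$ is always normal, since different constants never agree. For normal $(O,a)$ and $\varepsilon:a\to2$ let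
$$d(O,a,\varepsilon)=\{z\in O:c(\xi_i(z))=\varepsilon(i)\text{ for all }i\in a\}.$$
If $(O,a)$ is normal, so is $(O',a)$ for nonempty open $O'\subset O$.

**Step 2: nonempty finite intersections are positive.** We claim that if $y\in\bigcap_{m<M}d(O_m,a_m,\varepsilon_m)$, then this intersection is not in $\bar I$. Let $O=\bigcap O_m\ni y$, $a=\bigcup a_m$, $\varepsilon=\bigcup\varepsilon_m$. This $\varepsilon$ is a function, since $\varepsilon_m(i)=c(\xi_i(y))$; the pair $(O,a)$ is normal; and the intersection is $d(O,a,\varepsilon)$. If the claim fails, some $s\subset c$ forces $d(O,a,\varepsilon)\subset N$ for some $N\in I$. We look for $z\in O\setminus N$ such that $s\cup\{(\xi_i(z),\varepsilon(i)):i\in a\}$ is a function.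

For $i\ne j$ in $a$, normality gives $\xi_i\ne\xi_j$ on $O$ off a set in $I$. Now let $\zeta\in\operatorname{dom}s$ and $i\in a$. If $i>\zeta$, then by normality $\xi_i(z)\ne\xi_\zeta(z)=\zeta$ for $z\in O$ off a set in $I$. If $i<\zeta$, then $\xi_i$ is constant with value $i\neq\zeta$. If $i=\zeta$, then $\xi_i$ is constant with value $\zeta$, and $\varepsilon(i)=c(\xi_i(y))=c(\zeta)=s(\zeta)$, so there is no conflict. Since $O\notin I$, some $z\in O\setminus N$ lies outside these finitely many exceptional sets. For this $z$ we have a condition that extends $s$ and forces $z\in d(O,a,\varepsilon)\setminus N$, a contradiction.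

**Step 3: positive sets contain such sets.** We claim that every $A\subset Y$ with $A\notin\bar I$ contains a nonempty $d(O,a,\varepsilon)$. Let $s\Vdash\dot A\notin\bar I$. Let $Z=\{z:\exists q\le s\ \ q\Vdash z\in\dot A\}$. Since $s\Vdash\dot A\subset Z$, we have $Z\notin I$. Choose such a $q(z)$ for each $z\in Z$. By (G1) there are $Z'\subset Z$ with $Z'\notin I$ and $k,\varepsilon_1,\dots,\varepsilon_k$ such that for $z\in Z'$
$$q(z)=\{(\eta_1(z),\varepsilon_1),\dots,(\eta_k(z),\varepsilon_k)\},\qquad\eta_1(z)<\dots<\eta_k(z).$$
Let $O_0=\operatorname{int}Z'\ne\emptyset$. Given $O_{j-1}$, let $i_j$ be the least $i$ with $\{z\in O_{j-1}:\xi_i(z)=\eta_j(z)\}\notin I$. It exists, since some $\xi_i$ agrees with $\eta_j$ on all of $O_{j-1}$. Let $O_j$ be the interior of this set for $i=i_j$; it is nonempty. For $k'<i_j$ the set $\{z\in O_j:\xi_{k'}(z)=\xi_{i_j}(z)\}$ is contained in $\{z\in O_{j-1}:\xi_{k'}(z)=\eta_j(z)\}$, which is in $I$ by minimality of $i_j$. So $(O_j,\{i_j\})$ is normal.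

Let $O=O_k$ and $a=\{i_1,\dots,i_k\}$. The $i_j$ are distinct, because $\xi_{i_j}(z)=\eta_j(z)$ on $O\ne\emptyset$ and the $\eta_j(z)$ are distinct. Put $\varepsilon(i_j)=\varepsilon_j$. Then $(O,a)$ is normal, $q(z)=\{(\xi_{i_j}(z),\varepsilon_j):1\le j\le k\}$ on $O$, and so $d(O,a,\varepsilon)=\{z\in O:q(z)\subset c\}$. As $q(z)\Vdash z\in\dot A$, the condition $s$ forces $d(O,a,\varepsilon)\subset\dot A$. For any $z_0\in O$, the condition $q(z_0)\le s$ forces $z_0\in d(O,a,\varepsilon)$. The same applies to every extension of $s$ in place of $s$, so the conditions forcing that $\dot A$ contains a nonempty $d(O,a,\varepsilon)$ are dense below $s$.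

**Step 4: goodness.** In $V[c]$ take as base all sets $B\setminus M$, where $B$ is a finite intersection of sets $d(O,a,\varepsilon)$ and $M\in\bar I$. By step 2 nonempty open sets are not in $\bar I$; by step 3 sets not in $\bar I$ have nonempty interior. So the sets with empty interior are exactly those in $\bar I$, and (G1) holds by Lemma 4. Since $Y=d(Y,\emptyset,\emptyset)$, the sets $Y\setminus M$ with $M\in\bar I$ are open, which is (G2). By ccc, still $|Y|=\omega_1$. ∎

## 8. Deciding $D$ on one rectangle, and why witnesses must live in the ground model

We want to add sets $U_\beta\subset\omega$ and $K_\beta\subset Y$ for $\beta<\lambda$, and use these sets and their complements as clopen subbases of topologies on $X=\omega$ and on $Y$. For every $D\subset\omega\times Y$ some rectangle $U_\beta\times K_\beta$ should be inside $D$ or disjoint from $D$. At the same time nonempty open sets of $X$ must stay infinite and those of $Y$ uncountable. Write $D^y=\{x:(x,y)\in D\}$.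

The obvious attempt adds $U,K$ by finite conditions with the promise $x\in U,\ y\in K\Rightarrow x\in D^y$. It fails at once if, say, $D^y\cap D^{y'}=\emptyset$ for some $y,y'\in K$, since then $U=\emptyset$. A maximal filter-like family tells us which promise to make.

**Lemma 7.** Let $\omega$ carry a topology whose nonempty open sets are all infinite, and let $D^y\subset\omega$ for $y\in Y$. There are a family $\mathcal D\ni\omega$ of subsets of $\omega$, closed under finite intersections, all of whose members have infinite intersection with every nonempty open set, and for each $y\in Y$ a nonempty open $V_y$ and $F_y\in\mathcal D$ such that one of the following holds: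

- (alternative 1) $V_y\cap F_y\subset D^y$;
- (alternative 0) $V_y\cap F_y\cap D^y=\emptyset$.

*Proof.* Let $\mathcal D$ be a maximal family that is closed under finite intersections and all of whose members have infinite intersection with every nonempty open set. It exists by Zorn's lemma, since $\{\omega\}$ is such a family. By maximality $\omega\in\mathcal D$. Every cofinite $F$ is in $\mathcal D$, because $\mathcal D\cup\{E\cap F:E\in\mathcal D\}$ is again such a family and contains $\omega\cap F$.

If $D^y\in\mathcal D$, put $V_y=\omega$, $F_y=D^y$; this is alternative 1. If $D^y\notin\mathcal D$, then $\mathcal D\cup\{F\cap D^y:F\in\mathcal D\}$ is closed under finite intersections and properly contains $\mathcal D$, as $\omega\in\mathcal D$. By maximality there are $F'\in\mathcal D$ and a nonempty open $V_y$ with $V_y\cap F'\cap D^y$ finite. Put $F_y=F'\setminus(V_y\cap F'\cap D^y)$. This is the intersection of $F'$ with a cofinite set, so $F_y\in\mathcal D$, and $V_y\cap F_y\cap D^y=\emptyset$. ∎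

If we put into $K$ only points $y$ with one fixed alternative, and promise $x\in U,\ y\in K\Rightarrow x\in S_y:=V_y\cap F_y$, then for finite $b\subset K$ and open $W$ the set $W\cap\bigcap_{y\in b}S_y$ is empty or infinite. Indeed, if it is nonempty, then $W\cap\bigcap_{y\in b}V_y$ is a nonempty open set, and it has infinite intersection with $\bigcap_{y\in b}F_y\in\mathcal D$. So the $X$-side is under control. The $Y$-side is not. If some $x_0$ lies in $S_{y_0}$ for a single $y_0$ only, then putting $x_0$ into $U$ and $y_0$ into $K$ forces $K=\{y_0\}$, and $y_0$ becomes isolated. Were the map $y\mapsto S_y\in 2^\omega$ in $V$, Lemma 3 would help: after discarding a set in $I$ the map is continuous, so $x_0\in S_{y_0}$ gives $x_0\in S_z$ for all $z$ in an open neighborhood of $y_0$. But $D$, and hence this map, is in an intermediate extension $V[G_\beta]$, and in $V[G_\beta]$ Lemma 3 is not available for $\tau$; the Cohen set $C$ of Section 7 has empty interior, and so has its complement.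

The way out is to stay in $V$. For each $y$ we choose in $V$ a condition $a_\beta(y)$ that decides which alternative $y$ has, and for each $x$ countably many conditions $c_\beta(y,x,n)$ that witness $x\in S_y$. We write these witnesses into the definition of the forcing. Then $y\mapsto a_\beta(y)$ and $y\mapsto c_\beta(y,x,n)$ are maps in $V$, and Lemma 3 makes them continuous, *provided the set of conditions carries a second countable topology*. The topology must be fine enough for this to be of use: if some conditions are compatible, then conditions close to them should be compatible too. Sections 9–11 do this.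

## 9. The forcing $P_\lambda$

**Standing assumptions.** From now on, in $V$: $(Y,\tau)$ is good, $I=I_\tau$, and $\lambda=2^\omega=2^{\omega_1}$. Then $\lambda^{\omega_1}=\lambda$, and $\mathrm{cf}(\lambda)>\omega_1$ by König's theorem on cofinalities. Fix injections $e:\lambda\to2^\omega$ and $e':Y\to2^\omega$. By Lemma 3, applied to $e'$, there is $N\in I$ such that $e'$ is continuous on the nonempty open set $Y\setminus N$; replacing $Y$ by this good subspace, we assume that $e'$ is $\tau$-continuous. Assume also $\omega\cap Y=\emptyset$.

**Definition.** A *coordinate* is an element of $\lambda\times(\omega\cup Y)$, of *kind* $\omega$ or $Y$ according to its second entry. By recursion on $\beta<\lambda$ we shall choose *data* $(O_\beta,a_\beta,c_\beta)$ with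
$$O_\beta\in\tau,\qquad a_\beta:O_\beta\to P_\beta,\qquad c_\beta:O_\beta\times\omega\times\omega\to P_\beta\cup\{\infty\}.$$
Here, for $\delta\le\lambda$, $P_\delta$ is the set of finite partial functions $p:\delta\times(\omega\cup Y)\to2$ such that for all $\beta<\delta$:

- (i) if $p(\beta,y)=1$ with $y\in Y$, then $y\in O_\beta$ and $a_\beta(y)\subset p$;
- (ii) if $p(\beta,y)=p(\beta,x)=1$ with $y\in Y$, $x\in\omega$, then $c_\beta(y,x,n)\ne\infty$ and $c_\beta(y,x,n)\subset p$ for some $n$.

Conditions are ordered by reverse inclusion.

The definition is not circular, since $P_\delta$ mentions only data below $\delta$. One choice is always available: the *trivial data* $O_\beta=Y$, $a_\beta(y)=\emptyset$, $c_\beta(y,x,n)=\emptyset$, which impose no restriction at level $\beta$.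

For a running example, let levels $0,1$ have trivial data, let $\beta>1$, and suppose (only for illustration) that $w\in O_\beta$, $a_\beta(w)=\{((0,w),1)\}$ and $c_\beta(w,x,0)=\{((0,w),1),((1,x),1)\}$ for some $x\in\omega$. Then $\{((\beta,w),1)\}$ is not a condition, by (i), but
$$p=\{((0,w),1),\ ((1,x),1),\ ((\beta,x),1),\ ((\beta,w),1)\} \tag{2}$$
is one: (i) holds at $\beta$, (ii) holds at $\beta$ with $n=0$, and levels $0,1$ ask nothing.

For $p\in P_\delta$ and $\beta<\delta$ let $p|\beta$ be the restriction of $p$ to $\beta\times(\omega\cup Y)$.

**(P1): restriction and amalgamation.** We have $p|\beta\in P_\beta$, because $a_\gamma(y)$ and $c_\gamma(y,x,n)$ have only coordinates with first entry below $\gamma$. If $r\in P_\beta$ and $r\supset p|\beta$, then $r\cup p\in P_\delta$. It is a function, since the coordinates of $p$ below $\beta$ are in $p|\beta\subset r$; conditions (i), (ii) hold at $\gamma<\beta$ by $r$ and at $\gamma\ge\beta$ by $p$. Consequently $P_\beta$ is a regular suborder of $P_\delta$: elements of $P_\beta$ with a common extension $r\in P_\delta$ have the common extension $r|\beta\in P_\beta$, and any $r\le p|\beta$ in $P_\beta$ is compatible with $p$.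 So if $G\subset P_\delta$ is generic, then $G_\beta=G\cap P_\beta$ is $P_\beta$-generic. Moreover, if $p$ forces a statement about $V[G_\beta]$, then $p|\beta$ forces it over $P_\beta$: if $r\le p|\beta$ in $P_\beta$ forced its negation, so would $r\cup p\le p$. For limit $\delta$, $P_\delta=\bigcup_{\beta<\delta}P_\beta$, as conditions are finite.

**(P2): zeros are free.** If $p\in P_\delta$ and the coordinate $d\in\delta\times(\omega\cup Y)$ is not in $\operatorname{dom}p$, then $p\cup\{(d,0)\}\in P_\delta$, since (i), (ii) concern only values $1$. Hence $g=\bigcup G$ is a total function. For $q\in P_\delta$ we have $q\in G$ if and only if $q\subset g$: if $q\subset g$, then, $q$ being finite and $G$ directed, $q\subset r$ for some $r\in G$, so $q\in G$.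

**The generic sets.** Let $U_\beta=\{x\in\omega:g(\beta,x)=1\}$ and $K_\beta=\{y\in Y:g(\beta,y)=1\}$. By (i) and (ii),
$$y\in K_\beta\Rightarrow y\in O_\beta,\ a_\beta(y)\in G;\qquad x\in U_\beta,\ y\in K_\beta\Rightarrow c_\beta(y,x,n)\in G\text{ for some }n. \tag{3}$$
Let $X_\beta$ be $\omega$ with the topology generated by $\{U_\gamma,\omega\setminus U_\gamma:\gamma<\beta\}$.

## 10. A second countable topology on conditions

When are two conditions close? They should have domains of the same shape, with close entries. The witnesses to which (i) and (ii) refer should be close too, and the witnesses of the witnesses, and so on. Since witnesses live at strictly smaller levels, this unravelling is well-founded.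

Order the coordinates linearly by $\prec$: first by $e(\beta)$ lexicographically; for equal $\beta$, kind $\omega$ before kind $Y$; then by $x$ for kind $\omega$, respectively by $e'(w)$ lexicographically for kind $Y$. Let $d_0(p)\prec d_1(p)\prec\cdots$ enumerate $\operatorname{dom}p$.

**Definition.** An *address* is a finite sequence of symbols $(l,*)$ and $(l,x,n)$ with $l,x,n\in\omega$. Put $p[\emptyset]=p$. Suppose that $p[s]$ is defined, $l<|\operatorname{dom}p[s]|$, the coordinate $d_l(p[s])=(\beta,w)$ is of kind $Y$, and $p[s](\beta,w)=1$ (so $w\in O_\beta$ by (i)). Then
$$p[s^\frown(l,*)]=a_\beta(w),\qquad p[s^\frown(l,x,n)]=c_\beta(w,x,n)\ \text{ if this is}\ne\infty.$$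
In all other cases these are undefined. Every defined $p[s]$ is in $P_\delta$.

In example (2), assume $e(0)<e(1)<e(\beta)$ lexicographically. Then $d_0=(0,w)$, $d_1=(1,x)$, $d_2=(\beta,x)$, $d_3=(\beta,w)$. We get $p[(3,*)]=\{((0,w),1)\}$ and $p[(3,x,0)]=\{((0,w),1),((1,x),1)\}$. Level $0$ is trivial, so $p[(0,*)]=\emptyset$ and $p[(0,k,n)]=\emptyset$ for all $k,n$; likewise $p[(3,*)^\frown(0,*)]=\emptyset$. The expression $p[(1,*)]$ is undefined, since $d_1$ has kind $\omega$.

**Definition.** Let $\sigma$ be the coarsest topology on $P_\delta$ making the following continuous, for each address $s$ and each $l<\omega$: whether $p[s]$ is defined; $|\operatorname{dom}p[s]|\in\omega$, on the clopen set where $p[s]$ is defined; and, on the clopen set where $p[s]$ is defined and $l<|\operatorname{dom}p[s]|$, with $d_l(p[s])=(\beta,v)$: the value $p[s](\beta,v)$, the kind, $e(\beta)\in2^\omega$, and $v\in\omega$ (discrete) or $e'(v)\in2^\omega$ according to the kind. In $P_\delta\cup\{\infty\}$ the point $\infty$ is isolated.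

There are countably many addresses, so $\sigma$ is second countable. The expressions $p[s]$ for $p\in P_\beta$ use only data below $\beta$, so the topologies of different $P_\beta$ cohere.

**Requirements on the data.** We ask, for every $\beta<\lambda$:

- (D1) $a_\beta$ and every $c_\beta(\cdot,x,n)$ are continuous on $(O_\beta,\tau)$, as maps to $(P_\beta,\sigma)$ and $P_\beta\cup\{\infty\}$.
- (D2) $P_\beta$ forces the following. Put $A_\beta=\{y\in O_\beta:a_\beta(y)\in G_\beta\}$ and $D^y_\beta=\{x:\exists n\ c_\beta(y,x,n)\in G_\beta\}$. For every finite $b\subset A_\beta$ and $S=\bigcap_{y\in b}D^y_\beta$ (with $S=\omega$ if $b=\emptyset$), every $X_\beta$-open $W$ with $W\cap S\ne\emptyset$ has $W\cap S$ infinite.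

(D1) will protect $Y$, and (D2) will protect $X$.

## 11. Compatibility is an open property

This lemma is the heart of the proof. It needs neither (D1) nor (D2).

**Lemma 8.** If $p_1,\dots,p_m\in P_\delta$ have a common extension, there are $\sigma$-open $B_k\ni p_k$ such that any $p'_k\in B_k$ $(1\le k\le m)$ have a common extension in $P_\delta$. Consequently $P_\delta$ is $\sigma$-linked (a countable union of sets of pairwise compatible elements), hence ccc.

*Proof.* Let $r\in P_\delta$ extend all $p_k$. When $r(\beta,w)=r(\beta,x)=1$ with $w\in Y$, $x\in\omega$, let $n(\beta,w,x)$ be the least $n$ as in (ii) for $r$.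

**Step 1: collect the witnesses that matter.** Let $C$ be the smallest set of pairs $(k,s)$ such that

- $(k,\emptyset)\in C$ for all $k$;
- if $(k,s)\in C$ and $d_l(p_k[s])=(\beta,w)$ is of kind $Y$ with value $1$, then $(k,s^\frown(l,*))\in C$; and for every $(k',s')\in C$ and $l'$ such that $d_{l'}(p_{k'}[s'])=(\beta,x)$ is of kind $\omega$ with value $1$ (same $\beta$), also $(k,s^\frown(l,x,n(\beta,w,x)))\in C$.

By induction on the generation of $C$, $p_k[s]$ is defined and $p_k[s]\subset r$ for $(k,s)\in C$. In the first case of the second rule, $r(\beta,w)=1$, so $a_\beta(w)\subset r$ by (i) for $r$. In the second case, $r(\beta,w)=r(\beta,x)=1$, so $n(\beta,w,x)$ exists and $c_\beta(w,x,n(\beta,w,x))\ne\infty$ is contained in $r$.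

**Step 2: $C$ is finite.** For each $k$ the $s$ with $(k,s)\in C$ form a tree, closed under initial segments. Each $(k,s)$ has finitely many immediate successors, since there are finitely many $l$, only $x$ with $(\beta,x)\in\operatorname{dom}r$ occur, and $n$ is determined. Along a branch the ordinals $\beta$ used strictly decrease, because a successor of $p_k[s]$ via $(\beta,w)$ lies in $P_\beta$. So there is no infinite branch, and by König's lemma the tree is finite.

**Step 3: the neighborhoods.** Require that $p'_k$ be so $\sigma$-close to $p_k$ that for all $(k,s)\in C$: $p'_k[s]$ is defined, and its domain has the same size as $\operatorname{dom}p_k[s]$, with the same values, kinds and $\omega$-entries at each index $l$. Further, fix pairwise disjoint clopen neighborhoods in $2^\omega$ of the finitely many distinct points $e(\beta)$ that occur for the $p_k[s]$, $(k,s)\in C$. Require that at each index $(k,s,l)$ the new point $e(\beta')$ lies in the neighborhood of the old one. Do the same for the points $e'(w)$. These are finitely many open requirements on each $p'_k$. They have the following effect: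

$$\text{if two first entries, or two coordinates, at }(k,s,l),(k',s',l')\text{ coincide for the }p'\text{'s, they coincide for the }p\text{'s.}\tag{4}$$

For first entries: the common point $e(\beta')$ lies in the neighborhoods of both old points, which are therefore equal, and $e$ is injective. For coordinates one argues the same way, using that kinds and $\omega$-entries are preserved and that $e'$ is injective. (The converse may fail: old coincidences may split. This is harmless, since only new coincidences could create conflicts or new obligations.)

**Step 4: the common extension.** Let $r'=\bigcup_{(k,s)\in C}p'_k[s]$, a finite set. It is a function: if a coordinate occurs at two indices for the $p'$'s, then by (4) the old coordinates coincide; their old values agree, since both are values of $r$; and values are preserved.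

*Condition (i) for $r'$.* Let $r'(\beta',w')=1$ with $w'\in Y$ arise at $(k,s,l)$. The corresponding coordinate of $p_k[s]$ has kind $Y$ and value $1$, so $(k,s^\frown(l,*))\in C$. Since $p'_k[s]\in P_\delta$, $w'\in O_{\beta'}$, and $a_{\beta'}(w')=p'_k[s^\frown(l,*)]\subset r'$.

*Condition (ii) for $r'$.* Let $r'(\beta',w')=r'(\beta',x)=1$ arise at $(k,s,l)$ and $(k',s',l')$ respectively. By (4) the corresponding old coordinates are $(\beta,w)$ and $(\beta,x)$ with the same $\beta$, and with the same $x$ because $\omega$-entries are preserved; both have value $1$. So $(k,s^\frown(l,x,n))\in C$ with $n=n(\beta,w,x)$. Hence $p'_k[s^\frown(l,x,n)]$ is defined, that is, $c_{\beta'}(w',x,n)\neq\infty$, and $c_{\beta'}(w',x,n)=p'_k[s^\frown(l,x,n)]\subset r'$.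

So $r'\in P_\delta$, and $r'$ extends all $p'_k=p'_k[\emptyset]$.

**Step 5: $\sigma$-linkedness.** Take $m=2$ and $p_1=p_2=p$, and choose a member $b(p)$ of a fixed countable base of $\sigma$ with $p\in b(p)\subset B_1\cap B_2$. Any two elements of $b(p)$ are compatible, and $P_\delta$ is the union of the countably many sets $b(p)$. ∎

For the condition (2), with $m=1$ and $r=p$, the set $C$ consists of the addresses $\emptyset$, $(0,*)$, $(3,*)$, $(3,x,0)$, $(3,*)^\frown(0,*)$ and $(3,x,0)^\frown(0,*)$. No address $(0,k,n)$ occurs, since no coordinate $(0,k)$ of kind $\omega$ is present.

## 12. Nonempty open sets of $Y$ stay uncountable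

We move a point $y$ of a basic open set to nearby points $z$. To use Lemma 8 we must express membership in $K_\beta$, or in its complement, by a condition that depends continuously on the point.

**Lemma 9.** Assume (D1). The maps
$$f_\beta:O_\beta\to P_\lambda,\quad f_\beta(z)=a_\beta(z)\cup\{((\beta,z),1)\},\qquad h_\beta:Y\to P_\lambda,\quad h_\beta(z)=\{((\beta,z),0)\},$$
are well defined and continuous. Moreover $y\in K_\beta$ iff $y\in O_\beta$ and $f_\beta(y)\in G$; and $y\notin K_\beta$ iff $h_\beta(y)\in G$.

*Proof.* These are conditions: (i) at $\beta$ holds since $a_\beta(z)\subset f_\beta(z)$, (ii) is vacuous at $\beta$, and below $\beta$ we use $a_\beta(z)\in P_\beta$. If $y\in K_\beta$, then by (3) $y\in O_\beta$ and $a_\beta(y)\subset g$, so $f_\beta(y)\subset g$ and $f_\beta(y)\in G$ by (P2). The other directions are clear by (P2).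

For $h_\beta(z)$ only the address $\emptyset$ is defined; size, value, kind and $e(\beta)$ are constant, and $e'(z)$ is continuous in $z$. So $h_\beta$ is continuous.

For $f_\beta$, let $z$ range over a small neighborhood of $z_0\in O_\beta$. By (D1), $|\operatorname{dom}a_\beta(z)|$ is locally constant, and the first entries $\gamma_l(z)<\beta$ of the coordinates of $a_\beta(z)$ are such that $e(\gamma_l(z))$ is continuous in $z$ and different from $e(\beta)$. The lexicographic comparison of $e(\gamma_l(z))$ with $e(\beta)$ is decided by finite initial segments, so it is locally constant. Hence the $\prec$-position $j$ of $(\beta,z)$ in $\operatorname{dom}f_\beta(z)$ is locally constant. For $l\ne j$ we have $d_l(f_\beta(z))=d_{l'}(a_\beta(z))$ with $l'=l$ if $l<j$ and $l'=l-1$ if $l>j$. The coordinate $(\beta,z)$ contributes the constant $e(\beta)$, constant value and kind, and the continuous $e'(z)$. An address beginning with an index $l\ne j$ gives for $f_\beta(z)$ the same result as the address with $l'$ in place of $l$ gives for $a_\beta(z)$. Finally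
$$f_\beta(z)[(j,*)^\frown s]=a_\beta(z)[s],\qquad f_\beta(z)[(j,x,n)^\frown s]=c_\beta(z,x,n)[s],$$
the latter being undefined if $c_\beta(z,x,n)=\infty$. All of this depends continuously on $z$ by (D1), $\infty$ being isolated. ∎

**Lemma 10.** Assume (D1) for all $\beta<\lambda$. In $V[G]$, for $G\subset P_\lambda$ generic, every nonempty set
$$B=\bigcap_{i\in a}K_i\cap\bigcap_{j\in b}(Y\setminus K_j)\qquad(a,b\subset\lambda\text{ finite})$$
is not in $\bar I$.

*Proof.* Let $y\in B$ and suppose that $p\in G$ forces $B\subset N$, where $N\in I$. By Lemma 9 the conditions $p$, $f_i(y)$ $(i\in a)$, $h_j(y)$ $(j\in b)$ are in $G$, so they have a common extension. By Lemma 8 conditions sufficiently close to these have a common extension; by the continuity in Lemma 9 there is a $\tau$-open $O\ni y$, $O\subset\bigcap_{i\in a}O_i$, such that $p$, $f_i(z)$ $(i\in a)$, $h_j(z)$ $(j\in b)$ have a common extension for all $z\in O$. Since $O\notin I$, pick $z\in O\setminus N$. By Lemma 9 a common extension forces $z\in B\setminus N$, and it extends $p$, a contradiction. ∎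

## 13. Nonempty open sets of $X$ stay infinite

**Lemma 11.** Let $\beta\le\lambda$ and assume (D2) below $\beta$. Then $P_\beta$ forces that all nonempty open sets of $X_\beta$ are infinite.

*Proof.* We use induction on $\beta$. For $\beta=0$ the topology on $\omega$ is indiscrete. For limit $\beta$, a basic open set of $X_\beta$ is basic open in some $X_\gamma$ with $\gamma<\beta$, and being infinite is absolute. For the step $\beta\to\beta+1$, let $W$ be basic open in $X_\beta$ and $m<\omega$. Basic open sets of $X_{\beta+1}$ have the form $W$, $W\cap U_\beta$, $W\setminus U_\beta$; the first is covered by the inductive hypothesis.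

**Step 1: $W\cap U_\beta$.** Suppose that $p\in P_{\beta+1}$ forces $x\in W\cap U_\beta$; extending $p$, we may assume $p(\beta,x)=1$. Let $b=\{y\in Y:p(\beta,y)=1\}$. By (i) and (ii), for $y\in b$ we have $y\in O_\beta$, $a_\beta(y)\subset p|\beta$ and $c_\beta(y,x,n)\subset p|\beta$ for some $n$. Together with (P1), $p|\beta\Vdash b\subset A_\beta$ and $x\in W\cap\bigcap_{y\in b}D^y_\beta$. By (D2) this intersection is forced to be infinite. So there are $x'>m$ with $(\beta,x')\notin\operatorname{dom}p$ and $q\le p|\beta$ in $P_\beta$ such that $q\Vdash x'\in W$ and, for each $y\in b$, some $c_\beta(y,x',n)\subset q$. By (P1), $q\cup p\in P_{\beta+1}$, and $\{y:(q\cup p)(\beta,y)=1\}=b$. Hence $q\cup p\cup\{((\beta,x'),1)\}\in P_{\beta+1}$: the only new instances of (ii) are for the pairs $(\beta,y),(\beta,x')$ with $y\in b$, and these were arranged. This condition forces $x'\in W\cap U_\beta$.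

**Step 2: $W\setminus U_\beta$.** If $p\Vdash x\in W\setminus U_\beta$, then $p|\beta\Vdash x\in W$ by (P1). The inductive hypothesis gives $q\le p|\beta$ in $P_\beta$ and $x'>m$ with $(\beta,x')\notin\operatorname{dom}p$ and $q\Vdash x'\in W$. By (P1) and (P2), $q\cup p\cup\{((\beta,x'),0)\}$ is a condition, and it forces $x'\in W\setminus U_\beta$.

Both steps apply below every extension of $p$, so $p$ forces the set in question to have elements $>m$ for every $m$. ∎

## 14. Choosing the data

**Trivial stages.** If the data below $\beta$ satisfy (D2), the trivial data at $\beta$ satisfy (D1), being constant maps, and (D2): here $D^y_\beta=\omega$ for all $y$, so $S=\omega$, and nonempty open sets of $X_\beta$ are infinite by Lemma 11. Use trivial data for $\beta<\omega$.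

**Bookkeeping.** For each $\gamma<\lambda$, once $P_\gamma$ is defined, enumerate in type $\lambda$ (with repetitions allowed) all pairs $(p,\dot D)$ with $p\in P_\gamma$ and $\dot D$ a nice $P_\gamma$-name of a subset of $\omega\times Y$. Such a name assigns to each element of $\omega\times Y$ an antichain of $P_\gamma$, which is countable by Lemma 8; since $|P_\gamma|\le\lambda$, there are at most $\lambda^{\omega_1}=\lambda$ pairs. Fix $\pi:\lambda\to\lambda\times\lambda$ taking every value unboundedly often. At $\beta\ge\omega$ let $\pi(\beta)=(\gamma,\xi)$. If $\gamma>\beta$, use trivial data. Otherwise let $(p,\dot D)$ be the $\xi$-th pair for $\gamma$; note that $p\in P_\gamma\subset P_\beta$ and that $\dot D$ is also a $P_\beta$-name.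

**Lemma 12.** In this situation, assume (D2) below $\beta$. There are $p_1\le p$ in $P_\beta$, $t<2$, $P_\beta$-names $\dot V_y,\dot F_y$ $(y\in Y)$ and data at $\beta$ satisfying (D1) and (D2) such that $O_\beta\ne\emptyset$, $a_\beta(y)\le p_1$ for $y\in O_\beta$, and the following holds whenever $p_1\in G_\beta$, with $D=\dot D^{G_\beta}$: for $y\in A_\beta$ we have $D^y_\beta=V_y\cap F_y\ne\emptyset$, and $D^y_\beta\subset D^y$ if $t=1$, while $D^y_\beta\cap D^y=\emptyset$ if $t=0$.

*Proof.*

**Step 1: the dichotomy in $V[G_\beta]$.** Let $p\in G_\beta$. By Lemma 11 the topology $X_\beta$ satisfies the hypothesis of Lemma 7. Apply Lemma 7 to it and the sets $D^y$, obtaining $\mathcal D$, $V_y$, $F_y$. Choose one valid alternative for each $y$. As $\bar I$ is an ideal and $Y\notin\bar I$ (Lemma 4), for some $t<2$ the set $A$ of all $y$ with alternative $t$ is not in $\bar I$.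

**Step 2: witnesses in $V$.** Back in $V$, choose $p_1\le p$ in $P_\beta$, $t<2$ and names $\dot{\mathcal D},\dot V_y,\dot F_y,\dot A$ such that $p_1$ forces all this with this $t$. Let $Z=\{y:\exists q\le p_1\ (q\in P_\beta,\ q\Vdash y\in\dot A)\}$. Since $p_1\Vdash\dot A\subset Z$ and $p_1\Vdash\dot A\notin\bar I$, we have $Z\notin I$. For $y\in Z$ choose $a(y)\le p_1$ with $a(y)\Vdash y\in\dot A$. For $x\in\omega$ let $\{c(y,x,n):n<\omega\}$ enumerate a maximal antichain in $\{q\in P_\beta:q\le a(y),\ q\Vdash x\in\dot V_y\cap\dot F_y\}$. It is countable by ccc; use $\infty$ for superfluous $n$.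

**Step 3: continuity.** The spaces $P_\beta$ and $P_\beta\cup\{\infty\}$ are second countable, so by Lemma 3 there is $N\in I$ such that $a$ and all $c(\cdot,x,n)$ are continuous on $O_\beta:=\operatorname{int}Z\setminus N$. This set is open by (G2), and nonempty since $\operatorname{int}Z$, being nonempty and open, is not in $I$. Let $a_\beta,c_\beta$ be the restrictions of $a,c$. Then (D1) holds.

**Step 4: computing $D^y_\beta$.** In $V[G_\beta]$ let $y\in A_\beta$. Then $a(y)\in G_\beta$, so $p_1\in G_\beta$ and $y\in A$. We claim $D^y_\beta=V_y\cap F_y$. The inclusion $\subset$ is clear, since $c(y,x,n)\Vdash x\in\dot V_y\cap\dot F_y$. Conversely, if $x\in V_y\cap F_y$, some $q\in G_\beta$ with $q\le a(y)$ forces this. By maximality of the antichain, every $q'\le q$ is compatible with some $c(y,x,n)$, so the conditions lying below some $c(y,x,n)$ are dense below $q$, and some $c(y,x,n)\in G_\beta$. The set $V_y\cap F_y$ is nonempty, because $V_y$ is nonempty open and $F_y\in\mathcal D$. As $y$ has alternative $t$, the last assertion of the lemma follows.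

**Step 5: (D2).** For $b=\emptyset$ use Lemma 11. Let $b\subset A_\beta$ be finite and nonempty. By step 4, $S=V\cap F$ with $V=\bigcap_{y\in b}V_y$ open and $F=\bigcap_{y\in b}F_y\in\mathcal D$. If $W$ is $X_\beta$-open and $W\cap S\neq\emptyset$, then $W\cap V$ is nonempty and open, so $W\cap S=W\cap V\cap F$ is infinite. ∎

At stage $\beta$ we take the data of Lemma 12. This completes the recursion, and (D1), (D2) hold for all $\beta<\lambda$.

## 15. The irresolvable product: proof of Theorem 1

**Step 1: the ground model.** By Woodin's theorem quoted in Section 6 and Lemmas 5 and 6, it is consistent relative to ZF+AD that the standing assumptions of Section 9 hold in $V$. Let $G$ be $P_\lambda$-generic. In $V[G]$ let $X=X_\lambda$, that is, $\omega$ with the topology generated by all $U_\beta,\omega\setminus U_\beta$, and give $Y$ the topology $\rho$ generated by all $K_\beta,Y\setminus K_\beta$ $(\beta<\lambda)$. As $P_\lambda$ is ccc, $|Y|=\omega_1$.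

**Step 2: both spaces are zero-dimensional and $T_2$.** Both have clopen bases. Given $p\in P_\lambda$ and $y\ne y'$ in $Y$, choose $\beta<\omega$ such that no coordinate with first entry $\beta$ is in $\operatorname{dom}p$. The data at $\beta$ are trivial and (ii) is vacuous at $\beta$, so $p\cup\{((\beta,y),1),((\beta,y'),0)\}\in P_\lambda$, and it forces $y\in K_\beta\not\ni y'$. The same works for $x\ne x'$ in $\omega$ with $U_\beta$. By genericity both spaces are Hausdorff, hence regular.

**Step 3: both spaces are isodyne.** $X$ is countable and all its nonempty open sets are infinite, by Lemma 11 for $\beta=\lambda$. A nonempty open set of $Y$ contains a nonempty set as in Lemma 10, so it is not in $\bar I$. By Lemma 4, $\bar I$ contains all countable sets, so nonempty open sets of $Y$ are uncountable.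

**Step 4: a stage that treats $D$.** Let $D\subset X\times Y$ in $V[G]$, let $\dot D$ be a nice name for it, and let $p_0\in P_\lambda$ be arbitrary. By ccc, $\dot D$ involves at most $\omega_1$ conditions. As $\mathrm{cf}(\lambda)>\omega_1$, it is a $P_\gamma$-name for some $\gamma<\lambda$ with $p_0\in P_\gamma$. Choose $\beta\ge\max(\gamma,\omega)$ whose stage treats $(p_0,\dot D)$, and take $p_1,t,a_\beta,c_\beta$ as there; so $p_1\le p_0$.

**Step 5: a condition making the rectangle nonempty.** Pick $y\in O_\beta$. Then $a_\beta(y)\le p_1\le p_0$, and $a_\beta(y)$ forces $y\in A_\beta$, hence $D^y_\beta\neq\emptyset$ by Lemma 12. So there are $x,n$ and $q\in P_\beta$ with $q\le a_\beta(y)$ and $c_\beta(y,x,n)\subset q$. Then $p_2=q\cup\{((\beta,y),1),((\beta,x),1)\}$ satisfies (i) and (ii) at $\beta$. So $p_2\in P_{\beta+1}$ extends $p_0$, and it forces $y\in K_\beta$ and $x\in U_\beta$.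

**Step 6: the rectangle decides $D$.** Let $p_2\in G$, $x'\in U_\beta$, $y'\in K_\beta$. By (3), $y'\in O_\beta$, $a_\beta(y')\in G$ and some $c_\beta(y',x',n')\in G$. So $y'\in A_\beta$ and $x'\in D^{y'}_\beta$. By Lemma 12, $x'\in D^{y'}$ if $t=1$, and $x'\notin D^{y'}$ if $t=0$. Hence $p_2$ forces $U_\beta\times K_\beta\subset\dot D$ (if $t=1$) or $(U_\beta\times K_\beta)\cap\dot D=\emptyset$ (if $t=0$). As $p_0$ was arbitrary, by genericity every $D\subset X\times Y$ in $V[G]$ contains or misses a nonempty open rectangle. As noted after the statement of Theorem 1, $X\times Y$ is irresolvable. ∎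

## 16. Equiconsistency of (a)–(d)

Section 5 proved (a)⇒(b)⇒(d)⇔(c) in ZFC, together with the large-cardinal consequences. It remains to derive Con(a) from Con(d). Start from a model with a good topology on a set of size $\omega_1$. Lemma 6 gives a ccc extension that satisfies the standing assumptions of Section 9, and steps 2–6 of Section 15 give a further ccc extension in which (★) fails. So (a)–(d) are equiconsistent over ZFC. By Section 5, a model in which (★) fails has an inner model in which $\omega_1$ is measurable. So if Con(ZFC) implied the consistency of the failure of (★), it would already imply the consistency of a measurable cardinal. This completes the proof of Theorem 3. ∎
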